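# Bodies whose section volumes are radicals of polynomials

## 1. A cycle around the boundary of a section

Fix $n\ge 2$. Write points of $\mathbb R^n$ or $\mathbb C^n$ as $x=(x',x_n)$, let $f\in\mathbb R[x_1,\dots,x_n]$ be a nonconstant polynomial, and put
$$S=\{x\in\mathbb C^n: f(x)=0\},\qquad H_t=\{x\in\mathbb C^n:x_n=t\}\cong\mathbb C^{n-1}\quad(t\in\mathbb C).$$
Let $\beta=x_1\,dx_2\wedge\dots\wedge dx_{n-1}$ (for $n=2$ this is the function $\beta=x_1$). On $H_t\setminus S$ consider
$$\psi_t=\frac{d_{x'}f(x',t)}{f(x',t)}\wedge\beta .\tag{1.1}$$
This is a holomorphic form of top degree $n-1$ on an open subset of $\mathbb C^{n-1}$, hence closed. So if $N$ is a compact oriented $(n-1)$-manifold, the integral of $\psi_t$ over a map $N\to H_t\setminus S$ depends only on the homotopy class of the map in $H_t\setminus S$. We take $N=S^1\times S^{n-2}$ with the product orientation, where $S^1$ is oriented by $d\theta$ and $S^{n-2}$ as the boundary of the unit ball of $\mathbb R^{n-1}$. For $n=2$, $S^0=\{1,-1\}$ with signs $+1,-1$.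

Now let $K\subset\mathbb R^n$ be compact, and suppose that its top cap is cut out by $f$, in the following sense.

**Cap condition.** The function $x_n$ attains its maximum $b$ over $K$ at exactly one point $p=(p',b)$. There are a neighborhood $W$ of $p$ in $\mathbb R^n$ and a function $g$, real analytic near $0\in\mathbb R^{n-1}$, with $g(0)=0$, $\nabla g(0)=0$ and positive definite Hessian at $0$, such that $K\cap W=\{x\in W:x_n\le b-g(x'-p')\}$, $\partial K\cap W=\{x\in W:f(x)=0\}$ and $\nabla f\ne0$ on $\partial K\cap W$.

**Lemma 1.1.** Under the cap condition there are a compact interval $J\subset(-\infty,b)$ with nonempty interior, arbitrarily close to $b$, and for every small $\delta>0$ maps $\kappa_t:N\to H_t\setminus S$, depending smoothly on $t\in J$, with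
$$\mathrm{vol}_{n-1}(K\cap\{x_n=t\})=\frac1{2\pi i}\int_N\kappa_t^*\psi_t,\qquad t\in J.\tag{1.2}$$

**Step 1: parametrize the boundary of the section.** Choose $\rho>0$ such that $g$ has positive definite Hessian on $|u|\le\rho$. For a unit vector $\omega$ and $0<r\le\rho$,
$$\tfrac{d}{dr}g(r\omega)=\int_0^r \mathrm{Hess}\,g(s\omega)[\omega,\omega]\,ds>0 .$$
So $g(r\omega)$ increases strictly from $0$. If $b-t>0$ is smaller than $\min_{|u|=\rho}g$, there is exactly one $r=r(\omega,t)\in(0,\rho)$ with $g(r\omega)=b-t$, and it is smooth in $(\omega,t)$ by the implicit function theorem. Decrease $\rho$ and take $t$ close to $b$, so that $\{|x'-p'|\le\rho,\ t\le x_n\le b\}\subset W$. Since $K$ is compact and $p$ is its only highest point, for $t$ close to $b$ the set $K\cap\{x_n\ge t\}$ lies in this region. So the section is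
$$D_t=\{p'+s\omega:\ 0\le s\le r(\omega,t)\},\qquad \partial D_t=\{y_t(\omega)=p'+r(\omega,t)\omega\}.$$
On $\partial D_t$ we have $f(y,t)=0$, and $\nabla f(y,t)$ is a nonzero multiple of $(\nabla g(y-p'),1)$, because $\{f=0\}$ is there the graph $x_n=b-g$. As $\nabla g\neq0$ away from $0$, the gradient $\nabla'f$ of $f$ in the variables $x'$ does not vanish on $\partial D_t$. Let $J$ be a compact interval of such $t$ with nonempty interior.

**Step 2: push the boundary off $S$ in the complex normal direction.** Let $v=\nabla'f/|\nabla'f|^2$ at $(y_t(\omega),t)$ and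
$$\kappa_t(e^{i\theta},\omega)=y_t(\omega)+\delta e^{i\theta}\,v(y_t(\omega)).\tag{1.3}$$
Since $f(y_t,t)=0$ and $\langle\nabla'f,v\rangle=1$, Taylor expansion of the polynomial $f$ gives $f(y_t+zv,t)=z+z^2E(z,\omega,t)$, with $E$ polynomial in $z$ and smooth in $(\omega,t)$. With $z=\delta e^{i\theta}$,
$$f(\kappa_t,t)=\delta e^{i\theta}\bigl(1+\delta e^{i\theta}E\bigr).$$
By compactness of $N\times J$ the bracket is within $\frac12$ of $1$ for all $0<\delta\le\delta_0$, so $\kappa_t(N)\subset H_t\setminus S$.

**Step 3: let $\delta\to0$.** Maps with different $\delta\in(0,\delta_0]$ are homotopic in $H_t\setminus S$, so the integral in (1.2) does not depend on $\delta$. On $N$ the pull-back of $d_{x'}f/f$ is $i\,d\theta+d\log(1+\delta e^{i\theta}E)=i\,d\theta+O(\delta)$, and $\kappa_t^*\beta=y_t^*\beta+O(\delta)$. The map $\omega\mapsto y_t(\omega)$ carries the orientation of $S^{n-2}$ to the boundary orientation of $\partial D_t$, since the radial maps $p'+((1-s)+s\,r)\omega$, $0\le s\le1$, deform a round sphere into it through boundaries of star-shaped domains. Letting $\delta\to0$ and using Stokes' theorem,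
$$\frac1{2\pi i}\int_N\kappa_t^*\psi_t=\frac1{2\pi i}\int_{S^1}i\,d\theta\int_{\partial D_t}\beta=\int_{D_t}dx_1\cdots dx_{n-1}.\qquad\square$$

**Example 1.2 (the disk).** Let $n=2$, $f=x_1^2+x_2^2-1$, $s=\sqrt{1-t^2}$. Then $\psi_t=2x_1^2\,dx_1/(x_1^2-s^2)$ has residues $s$ at $x_1=s$ and $-s$ at $x_1=-s$. The cycle consists of a small counterclockwise circle around $s$ with sign $+$ and one around $-s$ with sign $-$. So (1.2) reads $s-(-s)=2\sqrt{1-t^2}$, the length of the chord. Now let $t$ travel in $\mathbb C\setminus\{1,-1\}$ to a large positive number. The poles move, we let the circles follow them, and the integral becomes $\pm2i\sqrt{t^2-1}$, of size about $2|t|$.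

This is what the construction is for. The right side of (1.2) makes sense for complex $t$, so it continues the section volume out of the real interval where it was defined, and it lets us estimate the continuation as $t\to\infty$. We shall prove a bound $O(t^{n-1}\log t)$ in almost every direction. If the section volume is a product of real powers of polynomials, such a bound limits the total exponent of its zeros to $n-1$. The two ends of the support already use up $n-1$.

## 2. Section volumes, and what is to be proved

**Definition (body).** A body is the closure $K=\overline G$ of a bounded domain $G\subset\mathbb R^n$ (nonempty, bounded, open, connected), $n\ge2$, whose boundary $\partial K$ is a hypersurface of class $C^\infty$, or, where we say so, $C^2$. For $|\xi|=1$ and $t\in\mathbb R$,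
$$A_K(\xi,t)=\mathrm{vol}_{n-1}\bigl(K\cap\{\langle\xi,x\rangle=t\}\bigr),$$
the Radon transform of $\chi_K$. A solid ellipsoid is the image of the closed unit ball under an invertible affine map.

Let $h(\xi)=\max_{x\in K}\langle\xi,x\rangle$ be the support function, $b(\xi)=h(\xi)$, $a(\xi)=-h(-\xi)$. For $\xi\ne0$ the set $\langle\xi,G\rangle$ is open and connected with closure $[a(\xi),b(\xi)]$, so it is $(a(\xi),b(\xi))$. Since $G$ is open,
$$A_K(\xi,t)>0\ \text{ for } t\in(a(\xi),b(\xi)),\qquad A_K(\xi,t)=0\ \text{ for } t\notin[a(\xi),b(\xi)].\tag{2.1}$$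

The question, a conjecture from Mark Agranovsky, "Domains with radical-polynomial X-ray transform", arXiv:2102.12275 (2021), is this: if a fixed power of the section volume is a polynomial in $t$ in every direction, must the body be an ellipsoid? The answer is yes.

**Theorem 2.1.** Let $K\subset\mathbb R^n$ be a body with $C^\infty$ boundary. Suppose that for some fixed $m\in\mathbb N$ and every unit vector $\xi$ there is a polynomial $P_\xi$ with $A_K^m(\xi,t)=P_\xi(t)$ for all $t$ with $A_K(\xi,t)\ne0$. Then $K$ is a solid ellipsoid.

**Theorem 2.2.** Let $n\ge2$ and let $K\subset\mathbb R^n$ be the closure of a bounded domain, with $\partial K$ a $C^2$ hypersurface. Let $\Xi\subset S^{n-1}$ have positive outer measure. Suppose that for each $\xi\in\Xi$ there are finitely many real polynomials $P_{\xi,j}\not\equiv0$ and real numbers $\alpha_{\xi,j}>0$ (everything may depend on $\xi$) with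
$$A_K(\xi,t)=\prod_j|P_{\xi,j}(t)|^{\alpha_{\xi,j}},\qquad t\in(a(\xi),b(\xi)).\tag{2.2}$$
Then $K$ is a solid ellipsoid.

Theorem 2.1 is the case $\Xi=S^{n-1}$ with one factor and $\alpha=1/m$, because $P_\xi=A_K^m>0$ on $(a,b)$ by (2.1).

**Corollary 2.3.** Let $K$ be a body with $C^\infty$ boundary. $A_K^m(\xi,\cdot)$ is a polynomial on $\{A_K\neq0\}$ for all $\xi$ if and only if $K$ is a solid ellipsoid and $m(n-1)$ is even. In particular, for $n$ even and $m$ odd no such body exists.

We recall that a set is null exactly when its outer measure is $0$, that outer measure is countably subadditive, and that removing a null set does not change it.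

**Ellipsoids by hand.** For the unit ball the section at height $t$ is an $(n-1)$-ball of radius $\sqrt{1-t^2}$, so $A=\omega_{n-1}(1-t^2)^{(n-1)/2}$, with $\omega_k$ the volume of the unit ball in $\mathbb R^k$. For $n=3$ this is the polynomial $\pi(1-t^2)$; for $n=2$ only its even powers are polynomials. Let now $K=x_0+L(\{|u|\le1\})$ and $q(\xi)=|L^T\xi|^2$. If $u$ is uniform in the ball, then $\langle\xi,x_0+Lu\rangle=\langle\xi,x_0\rangle+\langle L^T\xi,u\rangle=\langle x_0,\xi\rangle+\sqrt{q(\xi)}\,s$, where $s$ is the component of $u$ along a unit vector and has density proportional to $(1-s^2)^{(n-1)/2}$. So $A_K=c\,(1-s^2)^{(n-1)/2}$ with $t=\langle x_0,\xi\rangle+\sqrt{q}\,s$. From $\int A_K\,dt=\omega_n|\det L|$ and $\int_{-1}^1(1-s^2)^{(n-1)/2}ds=\omega_n/\omega_{n-1}$ we get $c=\omega_{n-1}|\det L|\,q^{-1/2}$, that is,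
$$A_K(\xi,t)=\omega_{n-1}|\det L|\,q(\xi)^{-n/2}\bigl(q(\xi)-(t-\langle x_0,\xi\rangle)^2\bigr)^{(n-1)/2},\quad |\xi|=1,\ |t-\langle x_0,\xi\rangle|\le\sqrt{q(\xi)}.\tag{2.3}$$

**Counting zeros direction by direction.** In (2.3) all zeros sit at the two ends, each with exponent $\frac{n-1}2$. For a general body the exponent at each end is at least $\frac{n-1}2$ for almost every $\xi$ (Section 4). So under the hypothesis of Theorem 2.1, $\deg P_\xi\ge m(n-1)$ for such $\xi$. If we knew the opposite inequality, $A_K(\xi,\cdot)$ would be $c\,((b-t)(t-a))^{(n-1)/2}$, and comparison of moments would finish the proof (Section 9). The natural first attempt is to bound $\deg P_\xi$ by looking at one direction $\xi$ at a time. This stops at once: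

**Example 2.4.** Let $K=\{x\in\mathbb R^3:x_1^2+x_2^2+x_3^4\le1\}$. The gradient $(2x_1,2x_2,4x_3^3)$ vanishes only at $0$, so $\partial K$ is smooth. The section $x_3=t$ is a disk of radius $\sqrt{1-t^4}$, so $A_K(e_3,t)=\pi(1-t^4)$ on $(-1,1)$. This is a polynomial of degree $4>n-1=2$. It vanishes to the expected order $1$ at $t=\pm1$ and has extra zeros at $\pm i$.

So a single direction, even with nondegenerate ends, gives no bound. Some information about almost all directions is needed, and $e_3$ must turn out to be exceptional for this body. It will: see Example 7.1.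

**The growth bound in the plane.** Let $n=2$, let the cap condition hold, and suppose that $f$ has total degree $d$ and that $x_1^d$ occurs in $f$ with a nonzero coefficient. Then, up to a constant factor, $f(x_1,t)=x_1^d+c_1(t)x_1^{d-1}+\dots+c_d(t)$ with $\deg c_j\le j$. Every root satisfies $|x_1|\le2\max_j|c_j(t)|^{1/j}$: if $|x_1|$ were larger, then $|c_jx_1^{d-j}|<2^{-j}|x_1|^d$ for all $j$, and the sum of these terms could not cancel $x_1^d$. So all roots are $O(1+|t|)$. The section is an interval $[x_-(t),x_+(t)]$ between two roots, and $A_K=x_+-x_-$. Along a path avoiding the zeros of the discriminant of the squarefree part of $f$ (as a polynomial in $x_1$), roots continue analytically and remain roots. So the continuation of $A_K$ is $O(1+|t|)$, and its total exponent is at most $1=n-1$.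

For $n\ge3$ the section volume is no longer a combination of roots. It is an integral over an $(n-1)$-dimensional cycle in $H_t\setminus S$, which must be carried along while $t$ moves. Two things must be controlled: the cycle must stay in a ball of radius $O(|t|)$, and the integral over it must be bounded although we know nothing else about it. Section 7 prepares the first, the last step of Section 8 does the second. Before that we must produce the polynomial $f$ (Sections 5 and 6).

## 3. Semialgebraic sets and stratifications

**Definition (semialgebraic, Nash).** A subset of $\mathbb R^M$ is semialgebraic if it is a finite union of sets given by finitely many polynomial equations and strict inequalities. A map is semialgebraic if its graph is. By the Tarski–Seidenberg theorem, sets described by first-order formulas over semialgebraic sets, in particular projections, are semialgebraic. Complex algebraic sets are semialgebraic in $\mathbb C^n=\mathbb R^{2n}$. A Nash manifold is a semialgebraic real-analytic submanifold of some $\mathbb R^M$, and a Nash map is one that is analytic and semialgebraic.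

For example, $\sqrt{1+t^2}$ is Nash on $\mathbb R$; $|t|$ is continuous and semialgebraic but not Nash; $S^1\times S^{n-2}\times(T,\infty)$ is a Nash manifold. We use the following results from Bochnak–Coste–Roy, *Real Algebraic Geometry*.

* **(T1) Nash curve selection lemma.** If $p$ is in the closure of a semialgebraic set $E$, there is a Nash map $\gamma$ on $(-1,1)$ with $\gamma(0)=p$ and $\gamma((0,1))\subset E$.
* **(T2) Hardt's theorem.** A continuous semialgebraic map is semialgebraically trivial over each piece of some finite semialgebraic partition of the target. Consequently the fibers of a semialgebraic map have a uniformly bounded number of connected components.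
* **(T3) Efroymson's theorem.** On a Nash manifold, a continuous semialgebraic function can be approximated by a Nash function with error less than any given positive continuous semialgebraic function.
* **(T4)** A semialgebraic function of one variable $t$ is bounded by a power of $t$ for large $t$.

For (T2), look at $\{(y,t):y^2=t\}\to\mathbb R_t$: the pieces are $t<0$, $t=0$, $t>0$, with fibers of $0$, $1$, $2$ points. For (T3), $\sqrt{t^2+\varepsilon^2}$ is within $\varepsilon$ of $|t|$.

**Definition (Whitney stratification).** A Whitney stratification of a closed set $Z$ in a manifold is a locally finite partition of $Z$ into connected smooth submanifolds, the strata, such that condition (b) holds for each pair $X\ne Y$ of strata: if $x_k\in X$ and $y_k\in Y$ converge to the same point $y\in Y$, if $T_{x_k}X\to\tau$, and if the secant lines $x_ky_k$ converge to a line $\ell$, then $\ell\subset\tau$. Condition (b) implies condition (a): $T_yY\subset\tau$. (The usual frontier condition is a standard consequence of (b) for locally finite partitions into connected strata.)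

For example, $\{x_1x_2=0\}\subset\mathbb C^2$ has the strata $\{0\}$ and the two punctured axes; along an axis, a secant to the origin lies in that axis, which is the tangent space. From stratification theory (Goresky–MacPherson, *Stratified Morse Theory*, Part I, Ch. 1) we use:

* **(T5)** Every complex algebraic subset of $\mathbb C^n$ has a finite Whitney stratification with connected smooth algebraic (locally closed) strata.
* **(T6) Thom's first isotopy lemma.** Let $Z$ be a closed Whitney stratified subset of a manifold, and let $\pi$ be a smooth map to a manifold which is proper on $Z$ and whose restriction to each stratum is a submersion. Then $\pi|_Z$ is locally trivial, with trivializations preserving the strata.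

Properness matters. Stratify $\mathbb C^2$ by $S=\{x_1x_2=1\}$ and $\mathbb C^2\setminus S$, and let $\pi=x_2$. On $S$, parametrized by $(1/t,t)$, $\pi=t$ is a submersion, and it is one on $\mathbb C^2\setminus S$. But the fiber of $\mathbb C^2\setminus S$ over $0$ is $\mathbb C$, while over $t\ne0$ it is $\mathbb C$ minus a point. The missing point $1/t$ escapes to infinity as $t\to0$.

## 4. Order of vanishing at the ends, and moments

From here to the end of Section 9, $K$ and $\Xi$ are as in Theorem 2.2.

**Step 1: the outer normal.** Let $p\in\partial K$. In a small ball around $p$, $\partial K$ separates two sides, and each side lies in $\operatorname{int}K$ or in $\mathbb R^n\setminus K$. Since $p\in\overline G$ and $G\subset\operatorname{int}K$ is open, points of $G$ lie near $p$ on some side, so at least one side lies in $\operatorname{int}K$. If both did, the whole ball would lie in the closed set $K$ and $p$ would be interior. So exactly one side lies in $K$. Let $\nu:\partial K\to S^{n-1}$ be the outer Gauss map; it is $C^1$.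

**Step 2: good directions.** Let $\Omega$ be the set of $\xi\in S^{n-1}$ such that $\xi$ and $-\xi$ are regular values of $\nu$. By Sard's theorem ($C^1$ maps between manifolds of equal dimension) and compactness of the critical set, $\Omega$ is open and of full measure.

**Lemma 4.1.** For $\xi\in\Omega$,
$$A_K(\xi,t)=O\bigl((b-t)^{(n-1)/2}\bigr)\ (t\uparrow b),\qquad A_K(\xi,t)=O\bigl((t-a)^{(n-1)/2}\bigr)\ (t\downarrow a).\tag{4.1}$$

*Proof.* At a point $p$ of $K$ where $\langle\xi,\cdot\rangle$ is maximal, $p\in\partial K$ and the tangent plane is orthogonal to $\xi$. The outer normal is $\xi$, not $-\xi$, since otherwise $p+\varepsilon\xi\in K$ for small $\varepsilon>0$. So such points lie in $\nu^{-1}(\xi)$, which is finite, because $\xi$ is a regular value and $\partial K$ is compact. Near such a $p$, $K$ is the region below a graph in direction $\xi$ whose gradient at $p$ vanishes. The Hessian at $p$ is $\le0$ because $p$ is a maximum, and invertible because $d\nu$ is invertible at $p$; so it is negative definite. Hence, with $y$ the component of $x-p$ orthogonal to $\xi$ and $s=b-\langle\xi,x\rangle$,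 we have $s\ge c|y|^2$ on $K$ near $p$, and $|x-p|^2=|y|^2+s^2\le c^{-1}s+s^2=O(s)$. By compactness, points of $K$ with $\langle\xi,x\rangle$ near $b$ are near these finitely many $p$. So the section at height $t$ lies in finitely many balls of radius $O((b-t)^{1/2})$, and its volume is $O((b-t)^{(n-1)/2})$. The argument at $a$ is the same with $-\xi$. $\square$

**Example 4.2.** For the body of Example 2.4, $\partial K$ is the surface of revolution with profile $r^2=1-z^4$. From $rr'=-2z^3$ and $r'^2+rr''=-6z^2$ we get $rr''<0$ for $0<|z|<1$ and $r''=0$ at $z=0$. The curvature along the parallels does not vanish, and near the poles $z=\pm(1-r^2)^{1/4}$ is nondegenerate. So the critical values of $\nu$ form the equator, and $\Omega=S^2\setminus\{\xi_3=0\}$. For $\xi=e_1\notin\Omega$ the section is $\{x_2^2+x_3^4\le1-t^2\}$, of area $c(1-t^2)^{1/2+1/4}$ by scaling. This is not $O(1-t)$, so (4.1) fails there.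

**Step 3: moments.** For $\xi\in\mathbb R^n\setminus0$ let $A(\xi,t)=|\xi|^{-1}A_K(\xi/|\xi|,t/|\xi|)$. This is the density of the push-forward of Lebesgue measure on $K$ under $x\mapsto\langle\xi,x\rangle$; it is positive on $(a(\xi),b(\xi))$ and $0$ outside $[a(\xi),b(\xi)]$. Put
$$M_k(\xi)=\int A(\xi,t)\,t^k\,dt=\int_K\langle\xi,x\rangle^k\,dx,\tag{4.2}$$
a homogeneous polynomial of degree $k$ in $\xi$.

**Lemma 4.3.** A homogeneous polynomial vanishing on a subset of $S^{n-1}$ of positive outer measure is $0$.

*Proof.* Its restriction to the connected analytic manifold $S^{n-1}$ is analytic. If it is not identically $0$, its zero set is null. So it vanishes on the sphere, and by homogeneity everywhere. $\square$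

## 5. The support function satisfies a polynomial equation

**Proposition 5.1.** There are $F\in\mathbb R[\xi,t]$ and an open set $\mathcal O\subset\mathbb R^n\setminus0$ of full measure such that for $\xi\in\mathcal O$ the leading coefficient of $F$ in $t$ does not vanish at $\xi$, $F(\xi,h(\xi))=0$ and $\partial_tF(\xi,h(\xi))\ne0$. The function $h$ is real analytic on the open cone $\mathcal O'=\mathbb R_{>0}\mathcal O$, and $S^{n-1}\setminus\mathcal O'$ is null.

For the unit ball, (2.3) gives $(|\xi|^2-t^2)\,\partial_tA=-(n-1)\,t\,A$, a differential equation whose coefficient $|\xi|^2-t^2$ vanishes at $t=h(\xi)=|\xi|$. We produce such an equation for $K$, with coefficients polynomial in $\xi$ and $t$.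

**Step 1: an equation in one direction.** Let $\xi\in\Xi\cap\Omega$, $R=\prod_jP_{\xi,j}$ and $Q=\sum_j\alpha_{\xi,j}P_{\xi,j}'\prod_{i\ne j}P_{\xi,i}$. By (2.1) and (2.2) the $P_{\xi,j}$ have no zeros on $(a,b)$, and logarithmic differentiation of (2.2) gives $RA'=QA$ there. By (4.1), $A\to0$ at $a$ and $b$. Since $(Rt^kA)'=(Rt^k)'A+t^kQA$, integration over $(a,b)$ gives
$$\int A\,[(Rt^k)'+Qt^k]\,dt=0,\qquad k=0,1,2,\dots$$
With $R=\sum_{j\le \ell}R_jt^j$ and $Q=\sum_{j\le \ell}Q_jt^j$ this reads
$$\sum_{j=0}^{\ell} R_j\,(k+j)\,M_{k+j-1}(\xi)+\sum_{j=0}^{\ell} Q_j\,M_{k+j}(\xi)=0,\qquad k\ge0,\tag{5.1}$$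
where the term with $k+j=0$ is $0$.

**Step 2: pass to all directions.** Fix a representation (2.2) for each $\xi\in\Xi$. Let $\Xi^{(\ell)}$ be the set of $\xi\in\Xi\cap\Omega$ with $\deg R\le\ell$; then also $\deg Q\le\ell$. Since $\bigcup_\ell\Xi^{(\ell)}=\Xi\cap\Omega$ has positive outer measure, some $\Xi^{(\ell)}$ has. Fix this $\ell$. The system (5.1) has $2\ell+2$ unknowns $R_j,Q_j$ and infinitely many equations. At each $\xi\in\Xi^{(\ell)}$ it has a nonzero solution, so all minors of size $2\ell+2$ vanish there. The entries in row $k$ are $0$ or homogeneous in $\xi$ of degree $k+(j-1)$ in the column of $R_j$, and $k+j$ in the column of $Q_j$. Each degree is row weight plus column weight, so all terms in the expansion of a minor have the same degree, and the minors are homogeneous polynomials. By Lemma 4.3 they vanish identically. So the matrix has rank less than $2\ell+2$ over $\mathbb R(\xi)$, and (5.1) has a nonzero solution over $\mathbb R(\xi)$. Clearing denominators, we obtain $\tilde R,\tilde Q\in\mathbb R[\xi,t]$, not both $0$, whose $t$-coefficients satisfy (5.1) for all $\xi$.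

**Step 3: return to a differential equation.** Fix a real $\xi\ne0$. The compactly supported distribution $\tilde R\,\partial_tA-\tilde QA$ in $t$ has $k$-th moment
$$-\int A\,[(\tilde Rt^k)'+\tilde Qt^k]\,dt=0\qquad\text{for all }k.$$
Its Fourier transform is entire with vanishing Taylor series at $0$, so
$$\tilde R(\xi,t)\,\partial_tA(\xi,t)=\tilde Q(\xi,t)\,A(\xi,t)\quad\text{as distributions on }\mathbb R_t,\ \xi\ne0.\tag{5.2}$$
Here $\tilde R\not\equiv0$. Otherwise choose $\xi\ne0$ with $\tilde Q(\xi,\cdot)\not\equiv0$; then $\tilde QA=0$, contradicting $A>0$ on $(a,b)$.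

**Step 4: $h(\xi)$ is a root.** We claim
$$\tilde R(\xi,h(\xi))=0\qquad(\xi\in\mathbb R^n\setminus0).\tag{5.3}$$
Otherwise (5.2) reads $A'=(\tilde Q/\tilde R)A$ near $t=h(\xi)$, with smooth coefficient. Multiplying by an integrating factor, $A$ times a positive smooth function has derivative $0$, hence is constant near $h(\xi)$. It is $0$ for $t>h(\xi)$, so $A=0$ a.e. near $h(\xi)$. This contradicts $A>0$ on $(a,b)$.

**Step 5: make the root simple.** If $\tilde R$ did not involve $t$, (5.3) would give $\tilde R\equiv0$. So $\deg_t\tilde R\ge1$. Write $\tilde R=e_0(\xi)\prod_iF_i^{k_i}$ in $\mathbb R[\xi,t]$ with pairwise non-associate irreducible $F_i$ of positive $t$-degree, and put $F=\prod_iF_i$. By Gauss's lemma $F$ is squarefree in $\mathbb R(\xi)[t]$, so $\mathrm{Disc}_t(F)\not\equiv0$. Let $\mathcal O\subset\mathbb R^n\setminus0$ be the set where $e_0\cdot\mathrm{lc}_t(F)\cdot\mathrm{Disc}_t(F)\ne0$; it is open and of full measure. For $\xi\in\mathcal O$, (5.3) gives $F(\xi,h(\xi))=0$, and the roots of $F(\xi,\cdot)$ are simple. Since $h$ is continuous, the implicit function theorem shows that $h$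 is real analytic on $\mathcal O$. As $h(c\xi)=c\,h(\xi)$ for $c>0$, $h$ is analytic on $\mathcal O'=\mathbb R_{>0}\mathcal O$. The complement of $\mathcal O'$ is a closed null cone, so its trace on $S^{n-1}$ is null. $\square$

## 6. A patch of the boundary inside a polynomial hypersurface

**Proposition 6.1.** There are a nonzero $f\in\mathbb R[x_1,\dots,x_n]$ and an open $U\subset S^{n-1}$ with $U\subset\Omega$ such that $\Xi\cap U$ has positive outer measure and, for each $\xi\in U$: the function $\langle\xi,\cdot\rangle$ has exactly one maximum point $p(\xi)$ on $K$, this maximum is nondegenerate, $f(p(\xi))=0$, $\nabla f(p(\xi))\ne0$, and $\partial K=\{f=0\}$ near $p(\xi)$.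

**Step 1: the touching point is $\nabla h$.** Suppose $h$ is differentiable at $\xi\neq0$, and let $x\in K$ with $\langle\xi,x\rangle=h(\xi)$. Then $h(\cdot)-\langle\cdot,x\rangle\ge0$ vanishes at $\xi$, so its gradient vanishes there and $x=\nabla h(\xi)$. So the maximum point is unique: it is $p(\xi)=\nabla h(\xi)$. As in the proof of Lemma 4.1, $\nu(p(\xi))=\xi/|\xi|$.

**Step 2: choose where to work.** The points of $\Xi$ having a neighborhood that meets $\Xi$ in a null set form a null set, by Lindelöf's theorem. So we can choose $\xi_0\in\Xi\cap\Omega\cap\mathcal O'$ all of whose neighborhoods meet $\Xi$ in positive outer measure. Take $\lambda>0$ with $\lambda\xi_0\in\mathcal O$. Let $U_0\subset S^{n-1}$ be the set of directions of the points $\lambda\xi_0+\tau$, where $\tau$ runs over a ball of $\xi_0^\perp\cong\mathbb R^{n-1}$ so small that all these points lie in $\mathcal O$ and $U_0\subset\Omega\cap\mathcal O'$. Then $U_0$ is an open connected neighborhood of $\xi_0$.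

**Step 3: $p$ parametrizes an open patch.** On $U_0$ the map $p=\nabla h$ is analytic, $\nu\circ p=\mathrm{id}$, and $d\nu$ is invertible at $p(\xi)$ because $\xi\in\Omega$. By continuity $p$ coincides locally with a local inverse of $\nu$. So $p$ is injective and open into $\partial K$.

**Step 4: the patch satisfies a polynomial equation.** On the slice $\lambda\xi_0+\tau$ the function $h$ is algebraic over $\mathbb R(\tau)=\mathbb R(\tau_1,\dots,\tau_{n-1})$, because $F(\lambda\xi_0+\tau,h)=0$ with nonvanishing leading coefficient. Differentiating $F(\xi,h(\xi))=0$ gives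
$$\partial_jh=-\frac{\partial_{\xi_j}F}{\partial_tF}(\xi,h),\qquad \partial_tF(\xi,h)\ne0 .$$
So $\partial_1h,\dots,\partial_nh$, restricted to the slice, are $n$ elements of the fraction field of the analytic functions on the ball, all algebraic over $\mathbb R(\tau)$, which has transcendence degree $n-1$ over $\mathbb R$. Hence they are algebraically dependent over $\mathbb R$. As $\nabla h$ is homogeneous of degree $0$, its values on the slice are its values on $U_0$. So there is a nonzero $f\in\mathbb R[x_1,\dots,x_n]$ with $f=0$ on $p(U_0)$.

**Step 5: make the gradient nonzero.** Take such an $f$ of minimal degree. It is nonconstant, so some partial derivative is a nonzero polynomial of smaller degree; by minimality it does not vanish identically on $p(U_0)$. So $\{\xi\in U_0:\nabla f(p(\xi))=0\}$ is a proper analytic subset of the connected manifold $U_0$, hence relatively closed and null. Let $U$ be its complement in $U_0$. Since $U_0$ is a neighborhood of $\xi_0$, $\Xi\cap U$ has positive outer measure. For $\xi\in U$ the maximum point is unique (Step 1) and nondegenerate (proof of Lemma 4.1, since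 $\xi\in\Omega$). The set $p(U)$ is open in $\partial K$, and $f=0$, $\nabla f\ne0$ on it. So near a point of $p(U)$, $\{f=0\}$ is a smooth connected hypersurface and $\partial K$ is an $(n-1)$-dimensional submanifold contained in it. Hence they coincide near that point. $\square$

Fix $f$ and $U$ from now on, and let $S=\{x\in\mathbb C^n:f(x)=0\}$.

## 7. Conormal directions at infinity

On $\mathbb C^n$ use the bilinear pairing $\langle\xi,x\rangle=\sum\xi_jx_j$ and the norm $|x|^2=\sum|x_j|^2$. By (T5), fix a finite Whitney stratification of $S$ with connected smooth algebraic strata; these are irreducible. Add the stratum $X_0=\mathbb C^n\setminus S$; Whitney's conditions for $X_0$ over the other strata are trivial, because $X_0$ is open. For $x$ in a stratum $X$ let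
$$\mathcal N_x=\{\eta\in\mathbb C^n:\langle\eta,v\rangle=0\ \ \forall v\in T_xX\}$$
be the conormal space.

**Exceptional directions.** For $X\subset S$ let $\mathcal N_X=\{(x,[\eta]):x\in X,\ 0\ne\eta\in\mathcal N_x\}\subset\mathbb C^n\times\mathbb P^{n-1}$. It is a bundle over $X$ with fibers projective spaces of dimension $n-\dim X-1$, so it is irreducible of dimension $n-1$. The part of its closure in $\mathbb P^n\times\mathbb P^{n-1}$ over the hyperplane at infinity is a proper closed subset, so it has dimension $\le n-2$. Its image $\mathcal Z_X\subset\mathbb P^{n-1}$ is therefore a proper algebraic subset. By compactness of $\mathbb P^n\times\mathbb P^{n-1}$,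
$$x_k\in X,\ |x_k|\to\infty,\ 0\ne\eta_k\in\mathcal N_{x_k},\ [\eta_k]\to[\eta]\quad\Longrightarrow\quad[\eta]\in\mathcal Z_X.\tag{7.1}$$
Let $\mathcal Z\subset\mathbb C^n$ be the union over $X\subset S$ of the cones over the $\mathcal Z_X$. Each cone lies in the zero set of a nonzero complex homogeneous polynomial. Such a polynomial does not vanish identically on $\mathbb R^n$, so its real or imaginary part on $\mathbb R^n$ is a nonzero real homogeneous polynomial. By Lemma 4.3, $\mathcal Z\cap S^{n-1}$ is null in the real sphere.

**Example 7.1.** For $f=x_1^2+x_2^2+x_3^4-1$ the hypersurface $S$ is smooth, and the conormal direction at $x$ is $[2x_1:2x_2:4x_3^3]$. At the points $(\sqrt{1-t^4},0,t)$, with $t\to\infty$, it is $[2\sqrt{1-t^4}:0:4t^3]\to[0:0:1]$. So $e_3\in\mathcal Z$: the direction in which Example 2.4 has a polynomial of too large degree is exceptional. There the points of $S\cap H_t$ have size about $|t|^2$, not $|t|$.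

The next lemma says that away from $\mathcal Z$ the family of sections behaves transversally on spheres whose radius is a large multiple of $1+|t|$.

**Lemma 7.2.** Let $\xi\in S^{n-1}\setminus\mathcal Z$. There is $C_0\ge1$ such that for every $C\ge C_0$, every stratum $X$ and every $x\in X$ with $|x|\ge C(1+|\langle\xi,x\rangle|)$:
(i) $\xi|_{T_xX}\ne0$; (ii) the real differential of $|y|^2$ at $x$ is not identically $0$ on $T_xX\cap\ker\xi$.

For a stratum of dimension $0$ or $1$ one of (i), (ii) is impossible, so for these the lemma says that there are no such $x$.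

**Step 1: the open stratum.** For $X_0$, (i) is clear. The real differential of $|y|^2$ at $y$ is $v\mapsto2\,\mathrm{Re}\sum\bar y_jv_j$. If it vanishes on the complex space $\ker\xi$, then $\bar y\in\mathbb C\xi$, and since $\xi$ is real and of length $1$, $y=t\xi$ with $t=\langle\xi,y\rangle$. There $|y|=|t|<1+|t|$. So (ii) holds with $C_0=1$.

**Step 2: set up a contradiction for $X\subset S$.** Suppose no $C_0$ works for $X$. Then there are $x_k\in X$ with $|x_k|\ge k(1+|\langle\xi,x_k\rangle|)$, so $|x_k|\to\infty$ and $\langle\xi,x_k\rangle/|x_k|\to0$, violating (i) or (ii). If (i) fails for infinitely many $k$, then $\xi\in\mathcal N_{x_k}$ for these $k$, and (7.1) gives $[\xi]\in\mathcal Z_X$, a contradiction. So we may assume that (ii) fails for all $k$: $\mathrm{Re}\sum_j\bar x_{k,j}v_j=0$ for all $v\in T_{x_k}X\cap\ker\xi$. This is a complex space, so replacing $v$ by $iv$ we get $\sum_j\bar x_{k,j}v_j=0$ there. The annihilator of $T_xX\cap\ker\xi$ is $\mathcal N_x+\mathbb C\xi$, so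
$$x_k\in E:=\{x\in X:\bar x\in\mathcal N_x+\mathbb C\xi\}.$$
The set $E$ is semialgebraic. After passing to a subsequence, $x_k/|x_k|\to p$ with $|p|=1$ and $\langle\xi,p\rangle=0$.

**Step 3: replace the sequence by an analytic curve.** The point $(p,0)$ is in the closure of $\{(x/|x|,1/|x|):x\in E\setminus0\}$. By (T1) there are maps $\theta(\sigma),\rho(\sigma)$, analytic near $\sigma=0$, with $\theta(0)=p$, $\rho(0)=0$, and for small $\sigma>0$: $\rho>0$, $|\theta|=1$, $x(\sigma):=\theta/\rho\in E$. Since $\rho$ has a zero of finite order at $0$, $\rho'\ne0$ for small $\sigma>0$ and $\rho/\rho'\to0$. From $x'=\theta'/\rho-\theta\rho'/\rho^2$,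
$$w:=-\frac{\rho^2}{\rho'}\,x'=\theta-\frac{\rho}{\rho'}\,\theta'\longrightarrow p,\qquad w\in T_{x(\sigma)}X.\tag{7.2}$$
So the tangent vector $w$ to $X$ is almost radial.

**Step 4: pair with the radial vector.** For each small $\sigma>0$ choose a decomposition $\bar x=\lambda\xi+\eta$ with $\eta\in\mathcal N_x$. The ratio $\lambda/|x|$ stays bounded as $\sigma\to0$. Otherwise, along some sequence $\sigma\to0$, $\eta/\lambda=\bar x/\lambda-\xi\to-\xi$, so $[\eta]\to[\xi]$ while $|x|\to\infty$, and (7.1) gives $[\xi]\in\mathcal Z_X$. Pairing $\bar x$ with $w$ and using $\langle\eta,w\rangle=0$,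
$$\frac1{|x|}\sum_j\bar x_jw_j=\frac{\lambda}{|x|}\,\langle\xi,w\rangle .$$
The left side is $\sum\bar\theta_jw_j\to|p|^2=1$. The right side tends to $0$, since $\langle\xi,w\rangle\to\langle\xi,p\rangle=0$. This is a contradiction. Finally take the maximum of the constants over the finitely many strata. $\square$

## 8. The growth bound

**Proposition 8.1.** Let $\xi\in U\setminus\mathcal Z$ and let $\Theta_0\subset\mathbb C$ be finite. There are $t_0\in(a(\xi),b(\xi))\setminus\Theta_0$ and a path in $\mathbb C\setminus\Theta_0$ from $t_0$ to a point $T>0$, followed by the ray $[T,\infty)$, also disjoint from $\Theta_0$, along which the germ of $A_K(\xi,\cdot)$ at $t_0$ continues analytically, the continuation $\mathcal A$ satisfying $|\mathcal A(t)|\le c\,t^{n-1}\log t$ for large $t$ on the ray.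

Apply a real rotation to all data, so that $\xi=e_n$. Rotations preserve the pairing and the norm, so Lemma 7.2 is unaffected. We use $H_t$, $\beta$, $\psi_t$ and $N=S^1\times S^{n-2}$ from Section 1.

**Step 1: the starting cycle.** We check the cap condition at $p(\xi)$. By Proposition 6.1 the maximum point is unique, and near it $\partial K=\{f=0\}$ with $\nabla f\ne0$. The tangent plane there is orthogonal to $e_n$, so $\nabla f(p(\xi))$ is a nonzero multiple of $e_n$. By the analytic implicit function theorem $\partial K$ is near $p(\xi)$ an analytic graph over the variables $x'$, with $K$ below it and with nondegenerate maximum. So Lemma 1.1 applies. It gives a compact interval $J\subset(a(\xi),b(\xi))$ with nonempty interior and maps $\kappa_t$, $t\in J$. We fix $\delta$ so small that also $\delta|v|\le1$ on $\partial D_t$ for all $t\in J$.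

**Step 2: moving cycles give analytic continuation.** For a continuous map $\kappa:N\to H_t\setminus S$ let $I_t(\kappa)=\frac1{2\pi i}\int_N\kappa'^*\psi_t$ for any smooth $\kappa'$ homotopic to $\kappa$ in $H_t\setminus S$. This is well defined because $\psi_t$ is closed.

**Lemma 8.2.** Let $s\mapsto t(s)$ be a path and let $\kappa_s:N\to H_{t(s)}\setminus S$ be continuous, jointly in $s$. Then $\mathcal A(s)=I_{t(s)}(\kappa_s)$ is given locally by holomorphic functions of $t$ which form an analytic continuation along the path.

*Proof.* Given $s_*$, choose a bounded open $O\supset\kappa_{s_*}(N)$ in $\mathbb C^{n-1}$ and $r>0$ with $f\ne0$ on $\overline O\times\{|t-t(s_*)|\le r\}$, and a smooth $\kappa':N\to O$ homotopic in $O$ to $\kappa_{s_*}$. Put $\ell_{s_*}(t)=\frac1{2\pi i}\int_N\kappa'^*\psi_t$, which is holomorphic for $|t-t(s_*)|<r$. For $s$ near $s_*$, the maps $\kappa_{s}$ have values in $O$ and are homotopic in $O$ to $\kappa_{s_*}$ (through the maps $\kappa_{s'}$ with $s'$ between), hence to $\kappa'$; and $f(\cdot,t(s))\neq0$ on $O$. So $\mathcal A(s)=\ell_{s_*}(t(s))$. It remains to see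 that, for such $s$, the germs of $\ell_s$ and $\ell_{s_*}$ at $t(s)$ agree. Let $\kappa'',O''$ be the data used for $\ell_s$. Then $\kappa''$ is homotopic to $\kappa_s$ in $O''$, and $\kappa_s$ is homotopic to $\kappa'$ in $O$. For all $t$ close to $t(s)$, $f(\cdot,t)\ne0$ on $O\cup O''$. So $\kappa''$ and $\kappa'$ are homotopic in $\{f(\cdot,t)\ne0\}$, and $\ell_s(t)=\ell_{s_*}(t)$. $\square$

Apply this to $t(s)=s\in J$ and the maps of Lemma 1.1. By (1.2), $\mathcal A(s)=A_K(\xi,s)$. So for $t_0$ in the interior of $J$, the germ of $A_K(\xi,\cdot)$ at $t_0$ is the germ defined by $\kappa_{t_0}$.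

**Step 3: a region in which nothing escapes.** Let $C\ge C_0$ with $C\ge2+\max_K|x|$, and
$$\varphi=|x|^2-2C^2(1+|x_n|^2),\quad M=\{\varphi\le0\},\quad M^\circ=\{\varphi<0\},\quad\partial M=\{\varphi=0\}.$$
On $\partial M$ we have $|x|^2=2C^2(1+|x_n|^2)\ge C^2(1+|x_n|)^2$, so Lemma 7.2 applies at $x\in X\cap\partial M$. By (i) the complex linear map $dx_n|_{T_xX}$ is nonzero, hence onto $\mathbb C$. On $\ker dx_n$ the differential $d\varphi$ equals $d|x|^2$, so by (ii) it is nonzero on $T_xX\cap\ker dx_n$. So $(x_n,\varphi)|_X:X\to\mathbb C\times\mathbb R$ is submersive at the points of $X\cap\partial M$. Hence $\partial M$ is a smooth hypersurface bounding $M$, it is transverse to all strata, and $x_n:X\cap\partial M\to\mathbb C$ is a submersion. Moreover $x_n:M\to\mathbb C$ is proper, because $|x|^2\le2C^2(1+|x_n|^2)$ on $M$.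

**Step 4: stratify $M$.** The connected components of the sets $X\cap M^\circ$ and $X\cap\partial M$ are finite in number, because these sets are semialgebraic. We claim that they form a Whitney stratification of $M$. Let $x_k\to y$ and $y_k\to y$, with $x_k$ in the larger stratum, $y,y_k$ in the smaller one, and with convergent tangent spaces and secants. A sequence in $\partial M$ has its limit in $\partial M$, so there are three cases. For $X\cap M^\circ$ and $Y\cap M^\circ$, condition (b) is condition (b) for $X,Y$. For $X\cap M^\circ$ and $Y\cap\partial M$ it is condition (b) for $X,Y$ if $X\ne Y$, and it follows from the smoothness of $X$ if $X=Y$. For $X\cap\partial M$ and $Y\cap\partial M$ with $X\ne Y$, after passing to a subsequence $T_{x_k}X\to\tau\supset T_yY$ by condition (a). Since $T_yY$ is transverse to $T_y\partial M$, so is $\tau$, and therefore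
$$T_{x_k}(X\cap\partial M)=T_{x_k}X\cap T_{x_k}\partial M\longrightarrow\tau\cap T_y\partial M .$$
The limit of the secants lies in $\tau$ by condition (b) for $X,Y$, and in $T_y\partial M$ by smoothness of $\partial M$. This proves the claim.

**Step 5: local triviality off a finite set.** The critical values of $x_n|_X$ form a subset of $\mathbb C$ which is constructible (Chevalley) and null (Sard), hence finite. Let $\Theta$ be the union of these finite sets over all $X$ together with $\Theta_0$. Over $\mathbb C\setminus\Theta$ the map $x_n:M\to\mathbb C$ is proper and submersive on all strata. By (T6) it is locally trivial there, with trivializations preserving strata. In particular, with $M_t^\circ=M^\circ\cap H_t$, the sets $M_t^\circ\setminus S$ form a locally trivial family over $\mathbb C\setminus\Theta$.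

**Step 6: semialgebraic triviality near $+\infty$.** Let $\mathcal E=\{(x',t)\in\mathbb C^{n-1}\times\mathbb R:(x',t)\in M^\circ\setminus S\}$, an open semialgebraic set with fibers $\mathcal E_t=M_t^\circ\setminus S$. By (T2), $\mathcal E\to\mathbb R_t$ is semialgebraically trivial over some interval $(T',\infty)$. Take a positive $T>\max(T',1+\max_{\theta\in\Theta}|\theta|)$ with $T>1$. Restricting to $[T,\infty)$ and normalizing at $T$, we get a semialgebraic homeomorphism $\Phi:\mathcal E_T\times[T,\infty)\to\mathcal E|_{[T,\infty)}$ over $t$, written $\Phi(y,t)\in\mathcal E_t$, with $\Phi(\cdot,T)=\mathrm{id}$. The ray $[T,\infty)$ is disjoint from $\Theta$.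

**Step 7: carry the cycle to the ray.** Choose $t_0$ in the interior of $J$ with $t_0\notin\Theta$, and a path in $\mathbb C\setminus\Theta$ from $t_0$ to $T$. By (1.3) and the choice of $C$ and $\delta$, the points of $\kappa_{t_0}(N)$, as points of $H_{t_0}\subset\mathbb C^n$, have norm $\le\max_K|x|+1<C$. So $\kappa_{t_0}(N)\subset M_{t_0}^\circ\setminus S$. The pull-back to the path of the family of Step 5 is trivial, so we can transport $\kappa_{t_0}$ continuously along the path, inside the sets $M_{t(s)}^\circ\setminus S$, to a continuous $\kappa_T:N\to\mathcal E_T$. Since $N\subset\mathbb R^2\times\mathbb R^{n-1}$ is compact and $\mathcal E_T$ is open in $\mathbb C^{n-1}$, the Weierstrass theorem gives a polynomial map $\kappa^\sharp:N\to\mathcal E_T$ so close to $\kappa_T$ that straight segments are a homotopy between them in $\mathcal E_T$. Put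
$$\Psi(y,t)=\Phi(\kappa^\sharp(y),t)\in\mathcal E_t,\qquad y\in N,\ t\ge T,$$
a continuous semialgebraic map with $\Psi(\cdot,T)=\kappa^\sharp$. Apply Lemma 8.2 to the path, then to the homotopy at the fixed value $t=T$, then to the ray with the maps $\Psi(\cdot,t)$. The germ of $A_K(\xi,\cdot)$ at $t_0$ continues analytically along path and ray, and on the ray the continuation is $\mathcal A(t)=I_t(\Psi(\cdot,t))$.

**Step 8: make the cycle Nash.** To integrate over the cycle we need smoothness, and to count we need semialgebraicity. Let $Y=(\mathbb C^{n-1}\times\mathbb R)\setminus\mathcal E$, which is closed and nonempty, and $\varepsilon(y,t)=\frac12\mathrm{dist}((\Psi(y,t),t),Y)>0$, which is continuous and semialgebraic. By (T3), applied to the $2(n-1)$ real components of $\Psi$ with error less than $\varepsilon/(2(n-1))$, there is a Nash map $\tilde\Psi:N\times(T,\infty)\to\mathbb C^{n-1}$ with $|\tilde\Psi-\Psi|<\varepsilon$. The segment from $\Psi(y,t)$ to $\tilde\Psi(y,t)$ stays in $\mathcal E_t$. So, for $t>T$ and with $\tilde\Psi_t=\tilde\Psi(\cdot,t)$,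
$$\mathcal A(t)=\frac1{2\pi i}\int_N\tilde\Psi_t^*\psi_t,\qquad(\tilde\Psi_t(N),t)\subset M_t^\circ\setminus S.\tag{8.1}$$

**Step 9: bound the integral by counting preimages.** Let $F_t=f(\tilde\Psi_t,t):N\to\mathbb C\setminus0$ and $x_j\circ\tilde\Psi_t=a_j+ib_j$. For $t>T>1$, $|x|^2\le2C^2(1+t^2)\le4C^2t^2$ on $M_t=M\cap H_t$, so $|x_j|\le c_1t$ with $c_1=2C$. Since $dF_t/F_t=d\log|F_t|+i\,d\arg F_t$, the integral in (8.1) is a sum of $2^{n-1}$ terms
$$\text{constant}\times\int_N(x_1\circ\tilde\Psi_t)\,\theta_0\wedge du_2\wedge\dots\wedge du_{n-1},\qquad\theta_0\in\{d\log|F_t|,\,d\arg F_t\},\ u_j\in\{a_j,b_j\},$$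
with constants of modulus $1$. By the area formula each term is in absolute value at most
$$c_1t\int\#\,G_t^{-1}(z)\,dz,\qquad G_t=(\log|F_t|,u_2,\dots,u_{n-1})\ \text{ or }\ (F_t/|F_t|,u_2,\dots,u_{n-1}),$$
where $G_t$ maps the compact $(n-1)$-manifold $N$ into $\mathbb R^{n-1}$ or $S^1\times\mathbb R^{n-2}$. For almost every $z$, namely for regular values, $G_t^{-1}(z)$ is finite. It is a fiber of one of finitely many semialgebraic maps on $N\times(T,\infty)$, namely $(y,t)\mapsto(t,|F_t|,u_2,\dots,u_{n-1})$ or $(t,F_t/|F_t|,u_2,\dots,u_{n-1})$. So (T2) gives $\#G_t^{-1}(z)\le B$ with $B$ independent of $t$ and $z$.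

It remains to measure the range of $G_t$. The $u_j$ range over $[-c_1t,c_1t]$, and $F_t/|F_t|$ over $S^1$. The functions $\max_N|F_t|$ and $1/\min_N|F_t|$ are semialgebraic in $t$, hence $\le t^k$ for some $k$ and large $t$ by (T4). So $\log|F_t|$ ranges over an interval of length at most $2k\log t$. Altogether, for large $t$,
$$|\mathcal A(t)|\le c\cdot t\cdot t^{n-2}\log t=c\,t^{n-1}\log t.\qquad\square$$

## 9. The two ends use up all the zeros

We finish the proof of Theorem 2.2. Let $\Xi_1=(\Xi\cap U)\setminus\mathcal Z$. It has positive outer measure, by Proposition 6.1 and because $\mathcal Z\cap S^{n-1}$ is null; and $\Xi_1\subset\Omega$.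

**Step 1: bound the total exponent.** Fix $\xi\in\Xi_1$. Let $r_i$ be the distinct complex roots of the $P_{\xi,j}$, and let $\alpha_i>0$ be the sum over $j$ of $\alpha_{\xi,j}$ times the multiplicity of $r_i$ in $P_{\xi,j}$. Then $r_i\notin(a,b)$, and conjugate roots have equal $\alpha_i$. Choose any continuous branches on $(a,b)$. For real $r$ the difference $t-r$ has constant sign, so $(t-r)^\alpha$ is $|t-r|^\alpha$ times a constant of modulus $1$. For non-real $r$ the product $(t-r)(t-\bar r)=|t-r|^2$ is positive, so $(t-r)^\alpha(t-\bar r)^\alpha$ is $|t-r|^{2\alpha}$ times a constant of modulus $1$. So (2.2) gives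
$$A_K(\xi,t)=c_0\prod_i(t-r_i)^{\alpha_i}\quad\text{on }(a,b),\qquad c_0\ne0.$$
Apply Proposition 8.1 with $\Theta_0=\{r_i\}$. The right side continues along path and ray, and by uniqueness its continuation is $\mathcal A$. As the $\alpha_i$ are real, its modulus is $|c_0|\prod_i|t-r_i|^{\alpha_i}\sim|c_0|\,t^{\sum\alpha_i}$ on the ray, whatever the branches. Hence $t^{\sum\alpha_i}=O(t^{n-1}\log t)$, that is,
$$\sum_i\alpha_i\le n-1 .\tag{9.1}$$

**Step 2: identify the section function.** By (4.1), both $a$ and $b$ occur among the $r_i$, each with exponent at least $\frac{n-1}2$. By (9.1) these exponents equal $\frac{n-1}2$ and there are no other roots: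
$$A_K(\xi,t)=c(\xi)\bigl((b(\xi)-t)(t-a(\xi))\bigr)^{(n-1)/2}\quad\text{on }(a(\xi),b(\xi)),\qquad\xi\in\Xi_1.\tag{9.2}$$

**Step 3: compute all moments.** Let $V=\mathrm{vol}(K)=M_0$, let $x_0$ be the centroid of $K$, and put
$$\gamma_{2i}=\frac{\int_{-1}^1s^{2i}(1-s^2)^{\frac{n-1}2}ds}{\int_{-1}^1(1-s^2)^{\frac{n-1}2}ds},\qquad q(\xi)=(n+2)\Bigl(\frac{M_2(\xi)}V-\frac{M_1(\xi)^2}{V^2}\Bigr).$$
By the Beta integral, $\gamma_2=\frac{1/2}{1/2+(n+1)/2}=\frac1{n+2}$. The form $q$ is a positive definite quadratic form, since it is $n+2$ times the variance of $\langle\xi,x\rangle$ on $K$. For $\xi\in\Xi_1$ substitute $t=\frac{a+b}2+\frac{b-a}2s$ in (9.2). The density becomes proportional to $(1-s^2)^{(n-1)/2}$ on $[-1,1]$. The mean gives $\frac{a+b}2=\frac{M_1}V=\langle x_0,\xi\rangle$, the variance gives $\bigl(\frac{b-a}2\bigr)^2\gamma_2=\frac{q(\xi)}{n+2}$, so $\bigl(\frac{b-a}2\bigr)^2=q(\xi)$. The odd moments of $s$ vanish, so the binomial formula gives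
$$M_k(\xi)=V\sum_{0\le2i\le k}\binom k{2i}\gamma_{2i}\,\langle x_0,\xi\rangle^{k-2i}\,q(\xi)^i,\qquad k\ge0.\tag{9.3}$$
Both sides are homogeneous polynomials of degree $k$ which agree on $\Xi_1$. By Lemma 4.3, (9.3) holds for all $\xi\in\mathbb R^n$.

**Step 4: recognize an ellipsoid.** Let $L$ be an invertible linear map with $|L^T\xi|^2=q(\xi)$, for instance the positive square root of the matrix of $q$, and let $\mathcal B=x_0+L(\{|u|\le1\})$. As in the computation of (2.3), for $u$ uniform in the unit ball, $\langle\xi,x_0+Lu\rangle=\langle x_0,\xi\rangle+\sqrt{q(\xi)}\,s$, where $s$ has density proportional to $(1-s^2)^{(n-1)/2}$. So the right side of (9.3) equals $\frac V{\mathrm{vol}\,\mathcal B}\int_{\mathcal B}\langle\xi,x\rangle^kdx$, and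
$$\int_K\langle\xi,x\rangle^kdx=\frac V{\mathrm{vol}\,\mathcal B}\int_{\mathcal B}\langle\xi,x\rangle^kdx\qquad\text{for all }k\text{ and all }\xi.$$
The polynomials $\langle\xi,x\rangle^k$ span all polynomials, so by the Weierstrass theorem $\chi_K=\frac V{\mathrm{vol}\,\mathcal B}\chi_{\mathcal B}$ almost everywhere. The constant is positive, and since both functions take only the values $0$ and $1$ it must be $1$. The open sets $G\setminus\mathcal B$ and $\operatorname{int}\mathcal B\setminus K$ are null, hence empty. So $K=\overline G\subset\mathcal B=\overline{\operatorname{int}\mathcal B}\subset K$, and $K=\mathcal B$ is a solid ellipsoid. This proves Theorem 2.2, and with it Theorem 2.1. $\blacksquare$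

## 10. Which powers occur, and thin sets of directions

**Proof of Corollary 2.3.** If $A_K^m(\xi,\cdot)$ is a polynomial on $\{A_K\ne0\}$ for all $\xi$, then $K$ is a solid ellipsoid by Theorem 2.1. For a solid ellipsoid, (2.3) shows that $A_K^m(\xi,\cdot)$ is a constant times the $\frac{m(n-1)}2$-th power of a quadratic polynomial with two simple real roots. If $\frac{m(n-1)}2$ is an integer, this is a polynomial. If not, its square is a constant times an odd power of that quadratic polynomial, so it has roots of odd multiplicity and is not the square of a polynomial. So $A_K^m(\xi,\cdot)$ is a polynomial if and only if $m(n-1)$ is even. If $n$ is even and $m$ is odd, $m(n-1)$ is odd, and no body has the property. $\square$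

**Remark 10.1.** Some largeness of $\Xi$ in Theorem 2.2 is needed. For smooth $\phi:\mathbb R\to\mathbb R^{n-1}$ let $K=\{|x'-\phi(x_n)|^2+x_n^2\le1\}$. This is the image of the unit ball under the diffeomorphism $(x',x_n)\mapsto(x'+\phi(x_n),x_n)$, so its boundary is smooth. Its section at height $t$ is a ball of radius $\sqrt{1-t^2}$ centered at $\phi(t)$, so $A_K(e_n,t)=\omega_{n-1}(1-t^2)^{(n-1)/2}$, and (2.2) holds for $\Xi=\{e_n\}$. The centers of the parallel sections of an ellipsoid lie on a line. So $K$ is not an ellipsoid if $\phi$ is not affine on $(-1,1)$, for instance if $\phi(t)=(t^2,0,\dots,0)$.
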